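\title{Linear quotients in reverse lexicographic order characterize polymatroidal ideals}

\begin{abstract}
We prove that a monomial ideal generated in a single degree is polymatroidal if and only if it has linear quotients with respect to the reverse lexicographic ordering of its minimal generators induced by every ordering of the variables. We also determine exactly which sets of orderings of the variables suffice for this characterization. Only the three smallest variables of each ordering matter, and for $n\ge 4$ variables the smallest sufficient set consists of $n\binom{n-1}{2}$ orderings.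
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a field, $S=K[x_1,\ldots,x_n]$ and $[n]=\{1,\ldots,n\}$. For a monomial ideal $I\subset S$ let $G(I)$ be its unique minimal set of monomial generators. We compare two properties of a monomial ideal generated in a single degree.

The first is an exchange property. The ideal $I$ is \emph{polymatroidal} if for all $u,v\in G(I)$ and all $k$ with $\deg_{x_k}(u)>\deg_{x_k}(v)$ there is an index $j$ with $\deg_{x_j}(u)<\deg_{x_j}(v)$ and $x_j(u/x_k)\in I$. Thus any variable of which $u$ has more than $v$ can be traded for some variable of which $u$ has less than $v$, without leaving $I$. If all generators are squarefree, they correspond to subsets of $[n]$, and the condition is the basis exchange axiom of a matroid: for bases $U,V$ and $k\in U\setminus V$ there is $j\in V\setminus U$ such that $(U\setminus\{k\})\cup\{j\}$ is a basis.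

The second property depends on an ordering $u_1,\ldots,u_r$ of $G(I)$. The ideal $I$ has \emph{linear quotients} with respect to this ordering if for every $j=2,\ldots,r$ the colon ideal $(u_1,\ldots,u_{j-1}):u_j$ is generated by a subset of the variables. The colon ideal records which multiples of $u_j$ already lie in the ideal of the earlier generators, so the condition says that each generator is attached to the earlier ones in the lowest possible degree.

An ordering $\sigma$ of the variables yields an ordering of $G(I)$. For distinct monomials $u,v$ of the same degree, put $u>_\sigma v$ if, for the $\sigma$-smallest variable $x_i$ in which the exponents of $u$ and $v$ differ, $\deg_{x_i}(u)<\deg_{x_i}(v)$. This is the \emph{reverse lexicographic order} induced by $\sigma$, a total order on the monomials of a fixed degree. We say that $I$ has \emph{revlex linear quotients for $\sigma$} if it has linear quotients with respect to the ordering $u_1>_\sigma u_2>_\sigma\cdots>_\sigma u_r$ of $G(I)$.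

By a result of Herzog and Takayama, a polymatroidal ideal has revlex linear quotients for every ordering of the variables; a short proof is included as Corollary~\ref{cor:HT}. The polymatroidal property does not refer to an ordering of the variables, and neither does the property of having revlex linear quotients for all orderings at once, so it is natural to ask whether the two coincide. This is stated as a conjecture by Bandari and Rahmati-Asghar \cite{BR}, and our first theorem confirms it.

\begin{theorem}\label{thm:A}
Let $I\subset S$ be a monomial ideal generated in a single degree. Then $I$ is polymatroidal if and only if $I$ has revlex linear quotients for every ordering of the variables.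
\end{theorem}

How many of the $n!$ orderings are needed? In two variables one ordering is enough (Proposition~\ref{prop:two}). In three variables none can be left out.

\begin{example}\label{ex:three}
Let $I=(x_1x_2,\ x_2^2,\ x_1x_3)\subset K[x_1,x_2,x_3]$. It is not polymatroidal: for $u=x_1x_3$ and $v=x_2^2$ the variable $x_1$ can only be traded for $x_2$, and $x_2x_3\notin I$. An ordering of the three generators gives linear quotients exactly when $x_1x_2$ is not last. Indeed, if $x_1x_2$ is last, the first colon ideal is $(x_2^2):x_1x_3=(x_2^2)$ or $(x_1x_3):x_2^2=(x_1x_3)$. If $x_1x_2$ is among the first two generators, the first colon ideal is generated by one variable, because $x_1x_2$ differs from each of the other generators by the exchange of one variable, and the second colon ideal is $(x_1x_2,x_2^2):x_1x_3=(x_2)$ or $(x_1x_2,x_1x_3):x_2^2=(x_1)$. Now $x_2^2>_\sigma x_1x_2$ if and only if $x_1$ is smaller than $x_2$, and $x_1x_3>_\sigma x_1x_2$ if and only if $x_2$ is smaller than $x_3$. So $I$ has revlex linear quotients for five of the six orderings, all except $x_1<x_2<x_3$. After renaming the variables, any one of the six orderings can be made the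 only one that detects a non-polymatroidal ideal.
\end{example}

From this example one might expect all $n!$ orderings to be needed in general. Our second theorem shows that a number of orderings cubic in $n$ is enough. Call a set $\Sigma$ of orderings of the variables \emph{sufficient} if every monomial ideal of $S$ that is generated in a single degree and has revlex linear quotients for all $\sigma\in\Sigma$ is polymatroidal. Throughout, we write an ordering as the list of the indices \emph{from the smallest variable upward}, and a \emph{prefix} is an initial segment of this list. Thus $\sigma$ has prefix $(k,b)$ if $x_k$ is the smallest and $x_b$ the second smallest variable.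

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(i)] Let $n\ge3$. A set $\Sigma$ of orderings is sufficient if and only if both of the following hold:
\begin{enumerate}
\item[(1)] for all $k\ne b$, some $\sigma\in\Sigma$ has prefix $(k,b)$;
\item[(2)] if $n\ge4$, then for all distinct $k,b,c$, some $\sigma\in\Sigma$ has prefix $(k,b,c)$ or $(k,c,b)$.
\end{enumerate}
\item[(ii)] The minimal size of a sufficient set is $n\binom{n-1}{2}$ for $n\ge4$, and it is $6$ for $n=3$. For $n=2$ any single ordering is sufficient.
\item[(iii)] Let $n\ge3$, let $I$ be a monomial ideal generated in a single degree, and fix $k$. If the set of orderings for which $I$ has revlex linear quotients satisfies \textup{(1)} and \textup{(2)} for this $k$, then for all $u,v\in G(I)$ with $\deg_{x_k}(u)>\deg_{x_k}(v)$ there is $j$ with $\deg_{x_j}(u)<\deg_{x_j}(v)$ and $x_j(u/x_k)\in I$.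
\end{enumerate}
\end{theorem}

Section~\ref{sec:LQ} rewrites revlex linear quotients as a weak exchange property, in which the removed variable cannot be prescribed. Section~\ref{sec:climb} shows how repeated weak exchanges lead to an exchange that removes the smallest variable, and proves Theorem~\ref{thm:A}. Sections~\ref{sec:suff}, \ref{sec:nec} and~\ref{sec:count} prove Theorem~\ref{thm:B}.

\section{Linear quotients as a weak exchange property}\label{sec:LQ}

Let $I$ be generated in degree $d$. We identify a monomial with its exponent vector in $\mathbb{Z}_{\ge0}^n$, write $e_1,\ldots,e_n$ for the unit vectors, and let $B$ be the finite set of exponent vectors of $G(I)$. All elements of $B$ have coordinate sum $d$, and a monomial of degree $d$ lies in $I$ if and only if it lies in $B$. For $I=0$ the set $B$ is empty and all conditions below hold trivially. For $u,v\in B$ put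
\[
P(u,v)=\{\,j\in[n] : v_j>u_j\,\},
\]
the set of coordinates in which $u$ has to grow in order to reach $v$. Since $u$ and $v$ have the same coordinate sum, $P(u,v)\neq\emptyset$ whenever $u\ne v$.

For $u,v\in B$ and $k$ with $u_k>v_k$, we say that the triple $(u,v,k)$ \emph{admits an exchange} if $u+e_j-e_k\in B$ for some $j\in P(u,v)$. The ideal $I$ is polymatroidal if and only if every such triple admits an exchange.

Given an ordering $\sigma$, write $i\prec j$ if $x_i$ is smaller than $x_j$, that is, if $i$ comes before $j$ in the list. Two consequences of the definition of $>_\sigma$ are used constantly. Let $v,w$ be monomials of the same degree.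
\begin{enumerate}
\item[(R1)] If $k$ is the first index of $\sigma$ and $w_k>v_k$, then $v>_\sigma w$.
\item[(R2)] If $v=w+e_c-e_i$ with $i\ne c$, then $v>_\sigma w$ if and only if $i\prec c$.
\end{enumerate}
For (R2), note that $v$ and $w$ differ only in the coordinates $i$ and $c$, and $v$ has the smaller exponent exactly in coordinate $i$.

\begin{lemma}\label{lem:LQ}
The ideal $I$ has revlex linear quotients for $\sigma$ if and only if the following holds.
\begin{enumerate}
\item[$(\mathrm{LQ}_\sigma)$] For all $w,v\in B$ with $v>_\sigma w$ there are $c\in P(w,v)$ and $i\prec c$ with $w+e_c-e_i\in B$.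
\end{enumerate}
\end{lemma}

\begin{proof}
We use two standard facts: a monomial lies in a monomial ideal if and only if it is divisible by one of the given monomial generators, and for monomials $v_1,\ldots,v_s,w$ the ideal $(v_1,\ldots,v_s):w$ is generated by the monomials $v_t/\gcd(v_t,w)$.

Fix $w\in B$ and let $C$ be the ideal generated by all $v\in B$ with $v>_\sigma w$. The ideal $C:w$ is generated by variables if and only if each of its generators $v/\gcd(v,w)$ is divisible by a variable $x_c\in C:w$. Indeed, if $C:w$ is generated by variables, one of them divides $v/\gcd(v,w)$; conversely, under the divisibility condition the variables contained in $C:w$ generate $C:w$.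

The variable $x_c$ divides $v/\gcd(v,w)$ if and only if $v_c>w_c$, that is, $c\in P(w,v)$. The variable $x_c$ lies in $C:w$ if and only if $w'/\gcd(w',w)$ divides $x_c$ for some $w'\in B$ with $w'>_\sigma w$. Since $w'\ne w$ have the same degree, $w'/\gcd(w',w)\neq1$, so $w'/\gcd(w',w)=x_c$. This says that $w'$ exceeds $w$ in coordinate $c$ only, and there by $1$; comparing degrees, it is equivalent to $w'=w+e_c-e_i$ for some $i\ne c$. By (R2), $w'>_\sigma w$ is equivalent to $i\prec c$.
\end{proof}

The last step of this proof is where generation in a single degree turns the algebraic condition into a statement about unit steps $e_c-e_i$. The field $K$ plays no further role.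

\begin{corollary}[Herzog--Takayama]\label{cor:HT}
If $I$ is polymatroidal, then $(\mathrm{LQ}_\sigma)$ holds for every ordering $\sigma$. Hence $I$ has revlex linear quotients for every $\sigma$.
\end{corollary}

\begin{proof}
Let $v>_\sigma w$ and let $i$ be the first index in the list of $\sigma$ at which $v$ and $w$ differ, so $w_i>v_i$. The triple $(w,v,i)$ admits an exchange: $w+e_c-e_i\in B$ with $c\in P(w,v)$. As $v$ and $w$ differ at $c$ and $c\neq i$, we have $i\prec c$.
\end{proof}

Lemma~\ref{lem:LQ} locates the difficulty in the converse. In both $(\mathrm{LQ}_\sigma)$ and the exchange property the added index lies in $P(w,v)$. The exchange property prescribes the removed index $k$. Condition $(\mathrm{LQ}_\sigma)$ only says that some index $i\prec c$ is removed, and this $i$ need not even satisfy $w_i>v_i$. The ordering is our only control over $i$. In two variables this control is complete.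

\begin{proposition}\label{prop:two}
Let $n=2$. If $I$ has revlex linear quotients for one ordering of the variables, then $I$ is polymatroidal.
\end{proposition}

\begin{proof}
Let $\sigma=(k,p)$. An element $w\in B$ is determined by $w_k$, since $w_p=d-w_k$. Let $w,v\in B$ with $w_k>v_k$. Then $v>_\sigma w$ by (R1) and $P(w,v)=\{p\}$, and the only index $i\prec p$ is $k$, so $(\mathrm{LQ}_\sigma)$ gives $w+e_p-e_k\in B$. Hence, if $m$ is a value of $w_k$ on $B$ other than the smallest, so is $m-1$: the values form an interval of integers. Now let $u,v\in B$. If $u_k>v_k$, then $u_k-1$ lies in the interval and $u+e_p-e_k\in B$. If $u_p>v_p$, then $u_k<v_k$, so $u_k+1$ lies in the interval and $u+e_k-e_p\in B$.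
\end{proof}

\section{Climbing to an exchange}\label{sec:climb}

Let $u,v\in B$ with $u_k>v_k$, and $P=P(u,v)$. To apply $(\mathrm{LQ}_\sigma)$ to $u$ and $v$ we need $v>_\sigma u$, which (R1) guarantees if $k$ comes first in $\sigma$. To restrict the removed index $i\prec c$, we place the candidates $c\in P$ as early as possible. For $k\in[n]$ and $P\subseteq[n]\setminus\{k\}$, a \emph{$(k,P)$-ordering} is an ordering whose list begins with $k$, followed by the elements of $P$ in some order. In a $(k,P)$-ordering,
\begin{equation}\label{eq:trap}
c\in P \text{ and } i\prec c \quad\Longrightarrow\quad i=k \text{ or } i\in P .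
\end{equation}
If $P=\{b\}$, this settles the matter: $(\mathrm{LQ}_\sigma)$ for an ordering with prefix $(k,b)$ forces $c=b$ and $i=k$, which is the exchange we want. If $|P|\geq2$, the step may remove an index of $P$. The following example shows what to do then.

\begin{example}\label{ex:climb}
Let $n=3$, suppose that $I$ has revlex linear quotients for the orderings $\sigma=(1,2,3)$ and $\tau=(1,3,2)$, and let $u=x_1^3x_2$ and $v=x_2^2x_3^2$ be generators. Here $k=1$ and $P=\{2,3\}$, and we want $x_1^2x_2^2$ or $x_1^2x_2x_3$ in $B$. Condition $(\mathrm{LQ}_\sigma)$ allows the steps $e_2-e_1$, $e_3-e_1$ and $e_3-e_2$. The first two give the monomials we want. The third gives $w=x_1^3x_3\in B$, which has moved away from $v$ in the variable $x_2$. But the exponent of $x_1$ is unchanged, so $v>_\sigma w$ and we may apply $(\mathrm{LQ}_\sigma)$ again. Since $x_2$ does not divide $w$, the step now removes $x_1$ and gives $x_1^2x_2x_3\in B$, as wanted, or $z=x_1^2x_3^2\in B$. In the last case we have removed $x_1$, but from $w$ instead of $u$. Compare $z$ with $u$: we have $z_1<u_1$ and $P(u,z)=\{3\}$. So $z$ can replace $v$ as a target, and it has a smaller $P$-set.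 The ordering $\tau$ has prefix $(1,3)$ and gives $u+e_3-e_1=x_1^2x_2x_3\in B$.
\end{example}

The example has two ingredients: repeated steps that end by removing $k$, and a change of target. The first needs only that $k$ comes first.

\begin{lemma}[Climbing]\label{lem:climb}
Let $\sigma$ be an ordering with first index $k$ for which $(\mathrm{LQ}_\sigma)$ holds, and let $u,v\in B$ with $u_k>v_k$. Then there are $T\ge0$ and $w_0=u,w_1,\ldots,w_T\in B$, all with $k$-th coordinate $u_k$, such that
\begin{enumerate}
\item[(a)] for $0\le t<T$ we have $w_{t+1}=w_t+e_{b_t}-e_{a_t}$ with $b_t\in P(w_t,v)$, $a_t\prec b_t$ and $a_t,b_t\ne k$;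
\item[(b)] the triple $(w_T,v,k)$ admits an exchange.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose $w_t\in B$ with $(w_t)_k=u_k>v_k$ has been found. By (R1), $v>_\sigma w_t$, so there are $b_t\in P(w_t,v)$ and $a_t\prec b_t$ with $w_t+e_{b_t}-e_{a_t}\in B$, and $b_t\ne k$ because $k\notin P(w_t,v)$. If $a_t=k$, then (b) holds with $T=t$ and we stop. Otherwise let $w_{t+1}=w_t+e_{b_t}-e_{a_t}$; its $k$-th coordinate is $u_k$, and $w_{t+1}>_\sigma w_t$ by (R2). A strictly increasing sequence in the finite set $B$ is finite, so the process stops.
\end{proof}

The climb need not approach $v$; it terminates because it increases in the order $>_\sigma$. It produces an exchange at $w_T$, which has to be brought back to $u$. In a $(k,P)$-ordering the climb only changes coordinates in $P$, and this makes the change of target work.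

\begin{proposition}\label{prop:subsets}
Let $u,v\in B$ with $u_k>v_k$. Suppose that for every nonempty subset $P'\subseteq P(u,v)$ there is a $(k,P')$-ordering $\sigma$ for which $(\mathrm{LQ}_\sigma)$ holds. Then $(u,v,k)$ admits an exchange.
\end{proposition}

\begin{proof}
We fix $k$ and use induction on $|P(u,v)|$. Let $P=P(u,v)$; it is nonempty and does not contain $k$. Take a $(k,P)$-ordering $\sigma$ with $(\mathrm{LQ}_\sigma)$ and a climb $w_0=u,\ldots,w_T$ as in Lemma~\ref{lem:climb}.

We claim that each $w_t$ agrees with $u$ outside $P$. Suppose this holds for $w_t$. For $i\notin P$ we have $(w_t)_i=u_i\ge v_i$, hence $P(w_t,v)\subseteq P$. If $t<T$, it follows that $b_t\in P$, and then $a_t\in P$ by \eqref{eq:trap} and $a_t\neq k$. So $w_{t+1}$ agrees with $u$ outside $P$ as well.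

In particular $P(w_T,v)\subseteq P$, and Lemma~\ref{lem:climb}(b) gives $c\in P$ with
\[
z=w_T+e_c-e_k\in B .
\]
This vector satisfies $z_k=u_k-1$ and $z_i=u_i$ for $i\notin P\cup\{k\}$. Therefore $P(u,z)\subseteq P$, and since $z$ and $u$ have the same coordinate sum,
\[
\sum_{i\in P}(z_i-u_i)=1 .
\]
If $z_i\ge u_i$ for all $i\in P$, then exactly one of these differences is $1$ and the others vanish, so $z=u+e_a-e_k$ with $a\in P$, which is the required exchange. This is always the case when $|P|=1$, so the induction starts. Otherwise $z_i<u_i$ for some $i\in P$, so $P(u,z)$ is a proper subset of $P$. We have $u_k>z_k$, and every nonempty subset of $P(u,z)$ is a subset of $P$, so the induction hypothesis applies to $(u,z,k)$. It gives $a\in P(u,z)\subseteq P(u,v)$ with $u+e_a-e_k\in B$.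
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $I$ is polymatroidal, apply Corollary~\ref{cor:HT}. If $I$ has revlex linear quotients for every ordering, then $(\mathrm{LQ}_\sigma)$ holds for every $\sigma$ by Lemma~\ref{lem:LQ}, and by Proposition~\ref{prop:subsets} every triple $(u,v,k)$ with $u_k>v_k$ admits an exchange.
\end{proof}

\begin{remark}\label{rem:subsets}
In Proposition~\ref{prop:subsets} a $(k,P(u,v))$-ordering alone is not enough; the proper subsets are needed for the change of target. Consider the ideal with generators
\[
x_2^2x_3^2,\quad x_1x_2x_3^2,\quad x_1^2x_3^2,\quad x_1^3x_3,\quad x_1^3x_2,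
\]
listed in decreasing order for $\sigma=(1,2,3)$. The successive colon ideals are $(x_2)$, $(x_2)$, $(x_3)$, $(x_3)$, so the ideal has revlex linear quotients for $\sigma$. With $u,v$ as in Example~\ref{ex:climb}, $\sigma$ is a $(1,P(u,v))$-ordering, but neither $x_1^2x_2^2$ nor $x_1^2x_2x_3$ is a generator.
\end{remark}

\section{Prefixes of length three suffice}\label{sec:suff}

The proof of Theorem~\ref{thm:A} uses $(k,P)$-orderings for sets $P$ of every size. Under conditions (1) and (2) of Theorem~\ref{thm:B} we only have them for $|P|\le2$, so for a general pair $u,v$ we can no longer confine the climb to $P(u,v)$, and its endpoint need not be comparable with $u$ in any useful way. Instead we let the climb run freely and carry the exchange back from $w_T$ to $w_0=u$ one step at a time. An exchange at $w_{t+1}$ produces an element $z\in B$ that is two unit steps away from $w_t$, so $|P(w_t,z)|\le2$, and this is a case that Proposition~\ref{prop:subsets} still covers.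

\begin{proof}[Proof of Theorem~\ref{thm:B}\,\textup{(iii)}]
We first note that for every $P\subseteq[n]\setminus\{k\}$ with $1\le|P|\le2$ there is a $(k,P)$-ordering $\sigma$ with $(\mathrm{LQ}_\sigma)$. For $|P|=1$ this is condition (1), and for $|P|=2$ and $n\ge4$ it is condition (2). For $|P|=2$ and $n=3$ we have $P=[3]\setminus\{k\}$, so every ordering beginning with $k$ is a $(k,P)$-ordering, and (1) provides one. By Proposition~\ref{prop:subsets},
\begin{equation}\label{eq:small}
w,z\in B,\ \ w_k>z_k,\ \ |P(w,z)|\le2\quad\Longrightarrow\quad (w,z,k)\text{ admits an exchange.}
\end{equation}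

Now let $u,v\in B$ with $u_k>v_k$. Take any ordering $\sigma$ with first index $k$ and $(\mathrm{LQ}_\sigma)$, and a climb $w_0=u,\ldots,w_T$ as in Lemma~\ref{lem:climb}. We show by descending induction on $t$ that $(w_t,v,k)$ admits an exchange. The case $t=T$ is Lemma~\ref{lem:climb}(b), and the case $t=0$ is the assertion.

Let $t<T$, write $w=w_t$, $a=a_t$, $b=b_t$, and let $j\in P(w_{t+1},v)$ be such that $z=w_{t+1}+e_j-e_k\in B$. Then
\[
z-w=e_b+e_j-e_a-e_k .
\]
Here $a,b\neq k$ by Lemma~\ref{lem:climb}(a), and $j\ne k$ because $(w_{t+1})_k=u_k>v_k$. Hence $z_k=w_k-1$ and $P(w,z)\subseteq\{b,j\}$, and \eqref{eq:small} gives $c\in P(w,z)$ with $w+e_c-e_k\in B$. It remains to see that $P(w,z)\subseteq P(w,v)$. We know $b\in P(w,v)$. If $j=a$, then $z-w=e_b-e_k$ and $P(w,z)=\{b\}$. If $j\ne a$, then the step from $w$ to $w_{t+1}$ does not lower coordinate $j$, so $w_j\le(w_{t+1})_j<v_j$ and $j\in P(w,v)$. In both cases $c\in P(w,v)$.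
\end{proof}

\section{Ideals detected by one prefix only}\label{sec:nec}

To show that conditions (1) and (2) are necessary, we construct for each $k$ and each $P$ with one or two elements a non-polymatroidal ideal that only the $(k,P)$-orderings detect. We write $P=\{b,c\}$ and allow $b=c$. Let $Q$ be the set of the remaining indices. We want generators $u,v$ with $P(u,v)=P$ such that $x_k$ cannot be traded in $u$, while $(\mathrm{LQ}_\sigma)$ is rescued for $u$ and $v$ as soon as one index $q\in Q$ precedes $b$ or $c$. This asks for the steps $u+e_b-e_q$ and $u+e_c-e_q$ for \emph{every} $q\in Q$, so $u$ must be divisible by all variables of $Q$. For a set $Q$ of indices put $x_Q=\prod_{q\in Q}x_q$, with $x_\emptyset=1$, and abbreviate $Q\setminus\{q\}$ to $Q\setminus q$.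

Call two monomials \emph{neighbors} if their exponent vectors differ by $e_j-e_i$ with $i\neq j$. If $v=w+e_j-e_i$ are neighbors in $B$ and $v>_\sigma w$, then $(\mathrm{LQ}_\sigma)$ holds for this pair, with $v$ itself as the required element: $j\in P(w,v)$, and $i\prec j$ by (R2).

\begin{proposition}\label{prop:nec}
Let $k\in[n]$ and $b,c\in[n]\setminus\{k\}$, not necessarily distinct, and assume that $Q=[n]\setminus\{k,b,c\}$ is nonempty. Let
\[
A=\{x_kx_b,\ x_kx_c,\ x_bx_c\},\qquad V=\{x_{Q\setminus q}: q\in Q\},\qquad M=\{\alpha\beta:\alpha\in A,\ \beta\in V\},
\]
let $u=x_kx_Q$, and let $I$ be the ideal with $G(I)=M\cup\{u\}$. Then $I$ is generated in degree $|Q|+1$ and is not polymatroidal, and $I$ has revlex linear quotients for $\sigma$ if and only if $\sigma$ is not a $(k,\{b,c\})$-ordering.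
\end{proposition}

For $n=3$, $k=1$, $b=c=2$ this is the ideal of Example~\ref{ex:three}. For $n=4$, $k=1$, $b=2$, $c=3$ it is $(x_1x_2,x_1x_3,x_2x_3,x_1x_4)$, which fails only for the orderings $(1,2,3,4)$ and $(1,3,2,4)$.

\begin{proof}
All elements of $B=M\cup\{u\}$ have degree $|Q|+1$. For $q\in Q$ put
\[
v^{q}=x_bx_cx_{Q\setminus q}=u+e_b+e_c-e_k-e_q\in M .
\]
Since $\{b,c\}$ is disjoint from $\{k,q\}$, we have $P(u,v^q)=\{b,c\}$ and $P(v^q,u)=\{k,q\}$.

\emph{$I$ is not polymatroidal.} The monomials $u+e_b-e_k=x_bx_Q$ and $u+e_c-e_k=x_cx_Q$ are divisible by $x_Q$ and differ from $u$, while no element of $M$ is divisible by $x_Q$. So they are not in $B$, and $(u,v^q,k)$ admits no exchange.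

\emph{$(\mathrm{LQ}_\sigma)$ fails for $(k,\{b,c\})$-orderings.} We have $v^q>_\sigma u$ by (R1). By \eqref{eq:trap}, a step as in $(\mathrm{LQ}_\sigma)$ adds $b$ or $c$ to $u$ and removes one of $k,b,c$. Since $u_b=u_c=0$, it removes $k$, and we have just seen that the result is not in $B$.

\emph{The ideal generated by $M$ is polymatroidal.} Any two distinct elements of $A$ are neighbors: for $b\ne c$ they are squarefree quadratic monomials in three variables, and for $b=c$ we have $A=\{x_kx_b,x_b^2\}$. Any two distinct elements $x_{Q\setminus q}$, $x_{Q\setminus q'}$ of $V$ differ by $e_{q'}-e_{q}$. The variables of $A$ and of $V$ are disjoint. Let $m=\alpha\beta$ and $m'=\alpha'\beta'$ be in $M$ with $m_i>m'_i$. If $i\notin Q$, then $\alpha_i>\alpha'_i$, so $\alpha'=\alpha+e_j-e_i$ for some $j\notin Q$; then $j\in P(m,m')$ and $m+e_j-e_i=\alpha'\beta\in M$. If $i\in Q$, the same argument with $\beta,\beta'$ gives $m+e_j-e_i=\alpha\beta'\in M$ with $j\in P(m,m')$.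

\emph{$(\mathrm{LQ}_\sigma)$ holds if $\sigma$ is not a $(k,\{b,c\})$-ordering.} For pairs inside $M$, Corollary~\ref{cor:HT} provides the required element in $M\subset B$. The elements
\begin{equation}\label{eq:nbrs}
x_kx_bx_{Q\setminus q}=u+e_b-e_q,\qquad x_kx_cx_{Q\setminus q}=u+e_c-e_q\qquad(q\in Q)
\end{equation}
are neighbors of $u$. What remains are the pairs $u$, $v=v^q$, which differ exactly in the coordinates $k,q,b,c$. Let $s$ be the first of these indices in the list of $\sigma$.

Suppose $v>_\sigma u$, so $s\in\{k,q\}$. If some $q'\in Q$ precedes $b$ or $c$, the corresponding element of \eqref{eq:nbrs} for $q'$ is the step required by $(\mathrm{LQ}_\sigma)$. Otherwise $b$ and $c$ precede all of $Q$. Then $s\neq q$, so $s=k$, and the list consists of $k$, then $\{b,c\}$, then $Q$. This is a $(k,\{b,c\})$-ordering, which is excluded.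

Suppose $u>_\sigma v$, so $s\in\{b,c\}$. The construction is symmetric in $b$ and $c$, so let $s=b$. Then $k\in P(v,u)$, $b\prec k$, and $v+e_k-e_b=x_kx_cx_{Q\setminus q}\in B$.

Lemma~\ref{lem:LQ} translates these statements into the assertion on linear quotients.
\end{proof}

The assumption $Q\ne\emptyset$ is the reason why condition (1) is necessary only for $n\ge3$ and condition (2) is imposed only for $n\ge4$.

\begin{proof}[Proof of Theorem~\ref{thm:B}\,\textup{(i)}]
Let $\Sigma$ satisfy (1) and (2), and let $I$ have revlex linear quotients for all $\sigma\in\Sigma$. Part (iii) applies to every $k$, so $I$ is polymatroidal. Conversely, suppose (1) fails for $(k,b)$. Take $c=b$ in Proposition~\ref{prop:nec}; then $Q\neq\emptyset$ as $n\ge3$, and no $\sigma\in\Sigma$ is a $(k,\{b\})$-ordering. Or suppose $n\ge4$ and (2) fails for distinct $k,b,c$; then $Q\neq\emptyset$, and no $\sigma\in\Sigma$ is a $(k,\{b,c\})$-ordering. In both cases the ideal of Proposition~\ref{prop:nec} has revlex linear quotients for all $\sigma\in\Sigma$ and is not polymatroidal, so $\Sigma$ is not sufficient.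
\end{proof}

\section{The minimal number of orderings}\label{sec:count}

Fix $k$ and consider the complete graph on the vertex set $[n]\setminus\{k\}$. An ordering with prefix $(k,b,c)$ selects the edge $\{b,c\}$ together with the direction $b\to c$. Condition (2) for $k$ asks that every edge be selected, and condition (1) for $k$ asks that every vertex be the tail of a selected arc.

\begin{proof}[Proof of Theorem~\ref{thm:B}\,\textup{(ii)}]
The case $n=2$ is Proposition~\ref{prop:two}. For $n=3$ an ordering is determined by its prefix $(k,b)$, so (1) holds only for the set of all $6$ orderings.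

Let $n\ge4$. An ordering beginning with $k$ selects exactly one of the $\binom{n-1}{2}$ edges, so by (2) a sufficient set contains at least $\binom{n-1}{2}$ orderings beginning with $k$, and at least $n\binom{n-1}{2}$ orderings in total. For the converse, fix $k$ and label the elements of $[n]\setminus\{k\}$ as $y_1,\ldots,y_m$ with $m=n-1\ge3$. The pairs $\{y_1,y_2\},\ldots,\{y_{m-1},y_m\},\{y_m,y_1\}$ are $m$ distinct edges because $m\ge3$. Orient them as $y_1\to y_2\to\cdots\to y_m\to y_1$, and orient all other edges arbitrarily. For each arc $b\to c$ choose one ordering with prefix $(k,b,c)$. These $\binom{n-1}{2}$ orderings select every edge, and every vertex is the tail of an arc of the cycle. Doing this for all $k$ gives a set of $n\binom{n-1}{2}$ orderings satisfying (1) and (2), which is sufficient by part (i).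
\end{proof}

For $n=4$ and $k=1$ the construction gives, for instance, $(1,2,3,4)$, $(1,3,4,2)$ and $(1,4,2,3)$, and altogether $12$ of the $24$ orderings. For $n=3$ the graph is a single edge, which has two vertices but only one tail in either orientation. Both orientations are needed, and the count is $6$ rather than $3\binom{2}{2}=3$.

\begin{thebibliography}{1}

\bibitem{BR}
Somayeh Bandari and Rahim Rahmati-Asghar,
\emph{On the polymatroidal property of monomial ideals with a view towards orderings of minimal generators},
arXiv:1808.06438 (2018).

\end{thebibliography}
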